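# Approximate matroid intersection with linearly many independence queries

## Matroids, spans, and independence over a set

Throughout, $V$ is a finite set with $n$ elements, and we write $A+v$ for $A\cup\{v\}$.

**Definition (matroid).** A matroid $\mathcal M=(V,\mathcal I)$ is a nonempty family $\mathcal I$ of subsets of $V$, called independent sets, that is closed under taking subsets and satisfies: if $I,J\in\mathcal I$ and $|I|<|J|$, then $I+v\in\mathcal I$ for some $v\in J\setminus I$.

*Example (the three-edge path).* Take a graph with left vertices $x,x'$, right vertices $y,y'$, and edges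
$$a=xy,\qquad b=xy',\qquad c=x'y .$$
Let $V=\{a,b,c\}$. In $\mathcal M_1$ a set is independent if it has at most one edge at each left vertex; in $\mathcal M_2$, at most one edge at each right vertex. Both are matroids (partition matroids). So $a,b$ clash in $\mathcal M_1$, and $a,c$ clash in $\mathcal M_2$. This example stays with us.

**Definition (rank and span).** The rank $r(A)$ is the largest size of an independent subset of $A$. The span is $\mathrm{span}(A)=\{v\in V: r(A+v)=r(A)\}$. For two matroids $\mathcal M_1,\mathcal M_2$ we write $r_i$ and $\mathrm{span}_i$.

*Example.* On the path, $\mathrm{span}_1(\{a\})=\{a,b\}$, $\mathrm{span}_2(\{a\})=\{a,c\}$, and $r_1(V)=r_2(V)=2$.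

We use these textbook facts. Rank is monotone, submodular, that is, $r(A)+r(C)\ge r(A\cup C)+r(A\cap C)$, and satisfies $r(A\cup C)\le r(A)+|C|$. Span is monotone and idempotent, $r(\mathrm{span}(A))=r(A)$, and $\mathrm{span}(A\cup C)=\mathrm{span}(A\cup\mathrm{span}(C))$. A maximal independent subset $K$ of $A$ has $|K|=r(A)$ and $\mathrm{span}(K)=\mathrm{span}(A)$. If $I\in\mathcal I$ and $v\notin I$, then $v\in\mathrm{span}(I)$ if and only if $I+v\notin\mathcal I$.

**Definition (independent in $\mathcal M/Z$).** Let $Z,J\subseteq V$. We say that $J$ is independent in $\mathcal M/Z$ if $r(Z\cup J)=r(Z)+|J|$.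

*Example.* On the path, $\{c\}$ is independent in $\mathcal M_1/\{a\}$, since $r_1(\{a,c\})=2$. But $\{b\}$ is not, since $r_1(\{a,b\})=1$, although $\{b\}$ is independent in $\mathcal M_1$. In a partition matroid such as $\mathcal M_1$, the condition says that the edges of $J$ have distinct left endpoints, none of which is a left endpoint of an edge of $Z$.

**Fact 1.** If $J$ is independent in $\mathcal M/Z$, then so is every subset of $J$; and $J$ is independent in $\mathcal M/Z'$ for every $Z'\subseteq Z$.

*Proof.* Let $J'\subseteq J$. Then $r(Z)+|J|=r(Z\cup J)\le r(Z\cup J')+|J\setminus J'|$, so $r(Z\cup J')\ge r(Z)+|J'|$, and the reverse inequality always holds. Now let $Z'\subseteq Z$. The union of $Z'\cup J$ and $Z$ is $Z\cup J$, and their intersection contains $Z'$. Submodularity gives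
$$r(Z'\cup J)+r(Z)\ \ge\ r(Z\cup J)+r(Z')\ =\ r(Z)+|J|+r(Z'),$$
so $r(Z'\cup J)\ge r(Z')+|J|$, and again the reverse inequality always holds. $\blacksquare$

## Common independent sets, queries, and the question

**Definition (matroid intersection).** Given $\mathcal M_1=(V,\mathcal I_1)$ and $\mathcal M_2=(V,\mathcal I_2)$, a common independent set is a set $S\in\mathcal I_1\cap\mathcal I_2$. The largest size of one is denoted by $r$.

*Example.* On the path, common independent sets are matchings, and $r=2$, attained only by $\{b,c\}$.

**Definition (dual value).** The dual value of $U\subseteq V$ is $r_1(V\setminus U)+r_2(U)$.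

*Example.* On the path, $U=\{a,c\}$ has dual value $r_1(\{b\})+r_2(\{a,c\})=1+1=2$.

**Fact 2 (weak duality).** $r\le r_1(V\setminus U)+r_2(U)$ for every $U\subseteq V$. Indeed, if $S$ is a common independent set, then $|S|=|S\setminus U|+|S\cap U|\le r_1(V\setminus U)+r_2(U)$.

**Definition (independence oracle).** An algorithm sees $\mathcal M_i$ only through queries: it submits $S\subseteq V$ and is told whether $S\in\mathcal I_i$. We count queries and nothing else.

*Example.* Suppose we already know that $I\in\mathcal I_i$. Then the test "is $v\in\mathrm{span}_i(I)$?" is free if $v\in I$, and otherwise costs one query, namely $I+v$. On the path, once $\{a\}\in\mathcal I_1$ is known, the query $\{a,b\}$ to $\mathcal M_1$ is answered "dependent", which tells us $b\in\mathrm{span}_1(\{a\})$.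

**Definition (approximation).** A $(1-\epsilon)$-approximation algorithm outputs $S\in\mathcal I_1\cap\mathcal I_2$ with $|S|\ge(1-\epsilon)r$. The notation $\tilde O_\epsilon(\cdot)$ omits factors polynomial in $1/\epsilon$ and $\log n$.

*Example.* On the path, the output $\{a\}$ is good enough exactly when $\epsilon\ge 1/2$. The bound $24n/\epsilon^2$ is $\tilde O_\epsilon(n)$, while $n\sqrt r$ with $r=n$ is not.

Some results from the literature mark the terrain. Blikstad gave a deterministic $(1-\epsilon)$-approximation with $\tilde O(n\sqrt r/\epsilon)$ independence queries. Quanrud gave a randomized one with $\tilde O_\epsilon(n+r^{3/2})$ queries, and Blikstad and Tu a randomized one with $\tilde O_\epsilon(n)$. Blikstad and Tu also gave a deterministic algorithm with strictly linearly many queries, but only when $r=\Theta(n)$ and $\epsilon$ is constant. Tatsuya Terao's paper "Deterministic $(2/3-\varepsilon)$-Approximation of Matroid Intersection Using Nearly-Linear Independence-Oracle Queries" (arXiv:2410.18820, 2024) poses as open whether a deterministic $(1-\epsilon)$-approximation with $\tilde O_\epsilon(n)$ queries can be achieved for almost the entire range of $r$.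

We ask for the strongest form. Is there one deterministic algorithm, not told $r$, that for every pair of matroids, every $1\le r\le n$ and every $\epsilon\in(0,1)$ returns a $(1-\epsilon)$-approximation with at most $n\cdot\mathrm{poly}(1/\epsilon,\log n)$ queries, uniformly? The answer is yes, and no logarithm is needed.

**Theorem 1.** There is a deterministic algorithm that, given independence oracles of matroids $\mathcal M_1,\mathcal M_2$ on an $n$-element set $V$ and $\epsilon\in(0,1)$ (but not $r$), makes at most $2nL(L+1)\le 24n/\epsilon^2$ independence queries, where $L=\lceil 2/\epsilon\rceil$. It outputs $B\in\mathcal I_1\cap\mathcal I_2$ with $r\le(1+\epsilon)|B|$, hence $|B|\ge(1-\epsilon)r$. With at most $n$ further queries it outputs a dual certificate: a set $U\subseteq V$ with $r_1(V\setminus U)+r_2(U)\le(1+\epsilon)|B|$. This holds for every $0\le r\le n$.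

**Theorem 2.** For all $1\le r<n$ and $\epsilon\in(0,1)$, every deterministic algorithm with approximation guarantee $(1-\epsilon)$, even if told $r$, needs at least $n-r$ queries on some instance with optimum $r$. So for constant $\epsilon$ and $1\le r\le n/2$ the query complexity is $\Theta(n)$.

## Greedy, and where it gets stuck

If $\mathcal M_2$ is free (every set independent), we build a maximal independent set of $\mathcal M_1$ element by element, and $n$ queries solve the problem exactly. In general, greedy goes through $V$ once and keeps $v$ whenever the current set plus $v$ is independent in both matroids. This costs at most $2n$ queries and ends with a maximal common independent set.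

**Fact 3.** A maximal common independent set $B$ has $|B|\ge r/2$.

*Proof.* By maximality each $v\notin B$ lies in $\mathrm{span}_1(B)\cup\mathrm{span}_2(B)$, and so does each $v\in B$. Let $S$ be a common independent set of size $r$. Then $S\cap\mathrm{span}_i(B)$ is independent in $\mathcal M_i$ and has size at most $r_i(\mathrm{span}_i(B))=|B|$. Hence $r=|S|\le 2|B|$. $\blacksquare$

So greedy answers the question for $\epsilon\ge1/2$, and it is exact when $r=1$. On the path, examined in the order $a,b,c$, it keeps $a$ and rejects the other two: it has size $1$ against $r=2$. To improve, $c$ must push $a$ out, after which $b$ can come in.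

## Prices, and why one bid at a time is too slow

For bipartite graphs there is a natural way to organize such pushes: an auction. Think of left vertices as bidders and right vertices as goods. A good has an integer price, initially $0$. An unmatched bidder looks for a cheapest good at its edges, say of price $t$, takes it, and raises its price to $t+1$; the previous holder becomes unmatched. Store the price of a matched good as the *level* of its matching edge. For each edge $v$ keep a *label* $q(v)$, a lower bound for the price of its good. We stop caring about goods of price $L$.

In matroid language, let $B$ be the current common independent set and $B_{\ge j}$ its elements of level at least $j$. "The bidder of $v$ is unmatched" becomes $v\notin\mathrm{span}_1(B)$. "The good of $v$ has price at least $j$" becomes $v\in\mathrm{span}_2(B_{\ge j})$.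

The direct way to run this is one bid at a time. Scan the elements with label $t=0$, then $t=1$, and so on. When an examined $v$ with label $t$ has $v\notin\mathrm{span}_1(B)$, raise its label to $t+1$; if moreover $v\notin\mathrm{span}_2(B_{\ge t+1})$, insert it at level $t+1$, evicting an element of level $t$ if needed. After an eviction, return to $t=0$, since the evicted bidder should now look for its cheapest good.

Let us count on $k$ disjoint copies of the path, with edges $a_i,b_i,c_i$, so $n=3k$ and $r=2k$. Use the order $a_1,\dots,a_k,b_1,\dots,b_k,c_1,\dots,c_k$, and any $L\ge3$. The first scan $0$ inserts all $a_i$ at level $1$. It finds each $b_i$ spanned in $\mathcal M_1$ by $a_i$, so $b_i$ keeps label $0$. It finds each $c_i$ unspanned in $\mathcal M_1$ but spanned in $\mathcal M_2$, so $c_i$ gets label $1$. In scan $1$, $c_1$ enters at level $2$ and evicts $a_1$. We return to scan $0$ and test $b_1,\dots,b_k$: the first enters, the others are still spanned. In scan $1$, $a_1$ is spanned by $b_1$, and then $c_2$ evicts $a_2$. We return to scan $0$ and test $b_2,\dots,b_k$, and so on. Scan $0$ after the $i$-th eviction queries $b_i,\dots,b_k$, which takes at least $k-i+1$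 queries, and at its end $|B|=k+i$. The scans $0$ after the first $i$ evictions use at least
$$\sum_{l=1}^{i}(k-l+1)=ik-\frac{i(i-1)}2\ \ge\ \frac{ik}{2}$$
queries. For $\epsilon<1/2$, having $|B|\ge(1-\epsilon)2k$ requires $i\ge(1-2\epsilon)k$. So by the end of the scan $0$ that brings $B$ to this size, the rule has spent at least $(1-2\epsilon)k^2/2=(1-2\epsilon)n^2/18$ queries. That is quadratic.

The failure is precise. An answer "spanned in $\mathcal M_1$" is worth nothing after an eviction, because $\mathrm{span}_1(B)$ may have shrunk. By contrast, an answer "spanned in $\mathcal M_2$ at price at least $t+1$" stays true, because prices never go down.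

## Holding the evicted elements until the round ends

The remedy is to let evictions take effect late, on the $\mathcal M_1$ side only. We work in rounds. Within a round, an evicted element leaves $B$ but goes to a set $R$, and the $\mathcal M_1$-tests are made against $B\cup R$. This set only grows during the round, so an answer "spanned in $\mathcal M_1$" is good for the whole round, and one such answer per element and round suffices. At the end of the round $R$ is emptied. If $R$ was small, the neglected bidders cost us only an error $|R|$. If $R$ was large, then total price rose by at least $|R|$, which cannot happen often.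

**State.** A set $B$ with levels $\ell:B\to\{1,\dots,L\}$, and labels $q:V\to\{0,\dots,L\}$. Write $B_j=\{b\in B:\ell(b)=j\}$, and similarly $B_{\ge j}$, $B_{\le j}$, $B_{<j}$. Initially $B=\emptyset$ and $q\equiv0$.

**Round.** Set $R\leftarrow\emptyset$. For $t=0,1,\dots,L-1$ perform **scan $t$**:

1. Set $N\leftarrow\emptyset$. For each $v\in V$, in a fixed order, with $q(v)=t$: if $v\notin\mathrm{span}_1(B\cup R\cup N)$, then first, if $v\notin\mathrm{span}_2(B_{\ge t+1}\cup N)$, set $N\leftarrow N+v$; and in either case set $q(v)\leftarrow t+1$.
2. (Update.) If $t=0$, set $B\leftarrow B\cup N$. If $t\ge1$, set $K\leftarrow B_{\ge t+1}\cup N$; for each $b\in B_t$, if $K+b\in\mathcal I_2$ set $K\leftarrow K+b$, else set $R\leftarrow R+b$; then set $B\leftarrow B_{<t}\cup K$. Elements of $N$ get level $t+1$; kept elements keep their levels.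

After scan $L-1$: if $|R|\le|B|/L$, stop and output $B$. Otherwise start another round.

*Example: the path with $L=3$, order $a,b,c$.* Round 1, scan 0: $a$ joins $N$, so $q(a)=1$. Then $b\in\mathrm{span}_1(\{a\})$ keeps label $0$. Then $c\notin\mathrm{span}_1(\{a\})$ but $c\in\mathrm{span}_2(\{a\})$, so $q(c)=1$. Now $B=\{a\}$ with $\ell(a)=1$. Scan 1: $a$ is in $B$; $c\notin\mathrm{span}_1(\{a\})$ and $c\notin\mathrm{span}_2(\emptyset)$, so $N=\{c\}$, $q(c)=2$. In the update $K=\{c\}$ and $\{c,a\}\notin\mathcal I_2$, so $R=\{a\}$, $B=\{c\}$, $\ell(c)=2$. Scan 2 changes nothing. Since $|R|=1>1/3$, we go on. Round 2, scan 0: $b\notin\mathrm{span}_1(\{c\})$ and $b\notin\mathrm{span}_2(\{c\})$, so $b$ enters at level $1$. Scan 1: $a$ has label $1$ and is spanned in $\mathcal M_1$ by $b$; the update keeps $b$. Scan 2 changes nothing. Now $R=\emptyset$ and the output is $\{b,c\}$. On $k$ copies of the path the same two rounds happen in all copies simultaneously ($|R|=k>k/L$ after the first, $R=\emptyset$ after the second).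

## What is true between scans

For a given state define
$$U_0=V,\qquad U_j=\mathrm{span}_2(B_{\ge j})\ (1\le j\le L),\qquad T_s=V\setminus U_{s+1}\ (0\le s\le L-1).$$
Then $U_0\supseteq U_1\supseteq\cdots\supseteq U_L$ and $T_0\subseteq T_1\subseteq\cdots\subseteq T_{L-1}$. In the auction picture, $U_j$ is the set of edges whose good has price at least $j$, and $T_s$ those with price at most $s$. *Example:* after round 1 on the path, $B=\{c\}$ with $\ell(c)=2$, so $U_1=U_2=\{a,c\}$, $U_3=\emptyset$, $T_0=T_1=\{b\}$ and $T_2=V$.

**Proposition 3.** Between scans the following hold.

* **(a)** $B\in\mathcal I_2$, $B\cap R=\emptyset$, and $B\cup R\in\mathcal I_1$.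
* **(b)** $v\in U_{q(v)}$ for all $v\in V$.
* **(c)** For $0\le s\le L-1$, the set $B_{\ge s+2}$ is independent in $\mathcal M_1/(T_s\cup B_{\le s+1})$.
* **(d)** Immediately after scan $t$ of a round, $T_t\subseteq\mathrm{span}_1(B\cup R)$.

In the auction picture, (b) says labels are lower bounds for prices. Condition (c) says that a bidder holding a good at price $s+2$ or more has no edge to a good of price at most $s$: nobody overpays by more than one unit. Condition (d) says that after scan $t$ every bidder with an edge of price at most $t$ is matched or waiting in $R$.

The proof is by induction over scans. At the very start $B=R=\emptyset$ and $q\equiv0$, so (a), (b), (c) are trivial. Setting $R\leftarrow\emptyset$ at the start of a round preserves (a), (b), (c). For $s=L-1$, (c) is always trivial, since $B_{\ge L+1}=\emptyset$.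

Now consider scan $t$. Unprimed symbols refer to its start, primed ones to its end, and $N$ is the final set $N$ of the scan. We assume (a), (b), (c) at the start and, if $t\ge1$, (d) after scan $t-1$ of the same round. An element examined in scan $t$ has label $t$ at the start of the scan, because changes within the scan only produce label $t+1$. Each element of $N$ was outside $\mathrm{span}_1(B\cup R\cup N)$ for the then current $N$, so $N$ is disjoint from $B\cup R$.

**Step 1: the $\mathcal M_2$ side.** The purpose is to show that the update is an honest exchange and that prices do not drop. We claim: $B'\in\mathcal I_2$; $U_j\subseteq U'_j$ for all $j$; $U'_{t+1}=\mathrm{span}_2(B_{\ge t+1}\cup N)$; if $t\ge1$, exactly $|N|$ elements of $B_t$ are moved to $R$; and $|B'|\ge|B|$.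

The set $B_{\ge t+1}\cup N$ is in $\mathcal I_2$: we start from $B_{\ge t+1}\in\mathcal I_2$ and add only elements outside the current $\mathcal M_2$-span. In all cases $B'_{\ge t+1}=B_{\ge t+1}\cup N$, and $B'_{\ge j}=B_{\ge j}$ for $j\ge t+2$, since new elements have level $t+1$. So the claims about $U'_j$ hold for $j\ge t+1$; for $j=0$ there is nothing to show. If $t=0$, then $B'=B_{\ge1}\cup N\in\mathcal I_2$ and $|B'|=|B|+|N|$, and we are done.

Let $t\ge1$. Elements of $N$ had label $t$, so by (b) $N\subseteq U_t=\mathrm{span}_2(B_{\ge t})$. The final $K$ is a maximal $\mathcal M_2$-independent subset of $B_{\ge t}\cup N$: a rejected $b$ was dependent with a subset of the final $K$, hence with the final $K$. Therefore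
$$\mathrm{span}_2(K)=\mathrm{span}_2(B_{\ge t}\cup N)=U_t,\qquad |K|=r_2(U_t)=|B_{\ge t}| .$$
Since $B_{\ge t}\cup N$ has $|B_{\ge t}|+|N|$ elements, exactly $|N|$ of them are dropped, all from $B_t$. For $1\le j\le t$ we have $B'_{\ge j}=(B_{\ge j}\setminus B_{\ge t})\cup K$. Its span is that of $(B_{\ge j}\setminus B_{\ge t})\cup B_{\ge t}=B_{\ge j}$, because $K$ and $B_{\ge t}$ have the same span. So $U'_j=U_j$. Its size is $|B_{\ge j}|-|B_{\ge t}|+|K|=|B_{\ge j}|=r_2(U_j)$, so its size equals its rank and it is independent. The case $j=1$ gives $B'\in\mathcal I_2$ and $|B'|=|B|$.

**Step 2: the $\mathcal M_1$ side.** The purpose is to see that the $\mathcal M_1$-tests are made against a growing independent set. Dropped elements move from $B$ to $R$ and nothing else leaves, so $B'\cup R'=B\cup R\cup N$, with $B'\cap R'=\emptyset$. This set is in $\mathcal I_1$, since each element of $N$ was outside the $\mathcal M_1$-span of the previous set. With Step 1 this gives (a). In particular $B\cup R$ only grows within a round.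

**Step 3: invariant (b).** The purpose is to check that raised labels are justified. If $q(v)$ is unchanged, then $v\in U_{q(v)}\subseteq U'_{q(v)}$ by Step 1. If $q(v)$ was changed to $t+1$, then $v\in N$ or $v$ was in $\mathrm{span}_2(B_{\ge t+1}\cup N)$ for the then current $N$. Either way $v\in\mathrm{span}_2(B_{\ge t+1}\cup N)=U'_{t+1}$ with the final $N$.

**Step 4: invariant (d).** The purpose is to show that one look per round is enough. Let $v\in T'_t$, that is, $v\notin U'_{t+1}$, and let $s$ be the label of $v$ after scan $t$. By (b) for the new state, $v\in U'_s$, so $s\le t$. We claim that $v$ had label $s$ at the start of scan $s$ of this round. Labels never decrease, so it was not larger. Scan $t'$ changes only labels equal to $t'$; so a label below $s$ at the start of scan $s$ would not be changed in scans $s,\dots,t$, and would still be below $s$. Hence the label was $s$, and $v$ was examined in scan $s$. Its label did not change there, as otherwise it would end up at least $s+1$. So at that moment $v\in\mathrm{span}_1(B\cup R\cup N)$. By Step 2 the set inside the span only grows during the round, so $v\in\mathrm{span}_1(B'\cup R')$.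

**Step 5: invariant (c).** The purpose is to show that new bids do not overpay and do not spoil old ones. Fix $s$, and let $Z=T_s\cup B_{\le s+1}$, $Z'=T'_s\cup B'_{\le s+1}$. By Step 1, $U_{s+1}\subseteq U'_{s+1}$, so $T'_s\subseteq T_s$.

*Case $s\ge t$.* Here $B'_{\ge s+2}=B_{\ge s+2}$, because $s+2\ge t+2$. Also $B'_{\le s+1}\subseteq B_{\le s+1}\cup N$, so $Z'\subseteq Z\cup N$. Each $v\in N$ was outside $\mathrm{span}_2(B_{\ge t+1})=U_{t+1}\supseteq U_{s+1}$, so $N\subseteq T_s\subseteq Z$, and $Z'\subseteq Z$. By Fact 1, (c) is inherited.

*Case $s<t$.* Here $t\ge1$, and elements of $N$ have level $t+1\ge s+2$. So $B'_{\ge s+2}\subseteq B_{\ge s+2}\cup N$ and $Z'\subseteq Z$. By Fact 1 it suffices that $B_{\ge s+2}\cup N$ is independent in $\mathcal M_1/Z$. By (d) after scan $t-1\ge s$ of this round, $T_s\subseteq T_{t-1}\subseteq\mathrm{span}_1(B\cup R)$; hence $T_s\cup B\subseteq\mathrm{span}_1(B\cup R)$. Since $B\cup R\cup N\in\mathcal I_1$ with $N$ disjoint from $B\cup R$,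
$$r_1(\mathrm{span}_1(B\cup R)\cup N)=r_1(B\cup R\cup N)=|B\cup R|+|N|=r_1(\mathrm{span}_1(B\cup R))+|N| .$$
So $N$ is independent in $\mathcal M_1/\mathrm{span}_1(B\cup R)$, and by Fact 1 in $\mathcal M_1/(T_s\cup B)$. Note that $Z\cup B_{\ge s+2}=T_s\cup B$. Using this and then (c) for the old state,
$$r_1(Z\cup B_{\ge s+2}\cup N)=r_1(T_s\cup B)+|N|=r_1(Z)+|B_{\ge s+2}|+|N|.$$
As $N$ is disjoint from $B$, this is the required independence. The induction is complete. $\blacksquare$

## A thin level gives a dual certificate

The natural dual candidates are the sets $U_j$, because $r_2(U_j)=|B_{\ge j}|$ exactly. We need $r_1(V\setminus U_j)$ to be not much more than $|B_{<j}|$, and (c) and (d) deliver that.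

**Lemma 4.** At the end of any round, for every $j\in\{1,\dots,L\}$,
$$r\ \le\ r_1(V\setminus U_j)+r_2(U_j)\ \le\ |B|+|B_j|+|R|. \tag{1}$$

*Proof.* The first inequality is Fact 2. For the second, $V\setminus U_j=T_{j-1}$, and by (d) for $t=L-1$ we have $T_{j-1}\subseteq T_{L-1}\subseteq\mathrm{span}_1(B\cup R)$. Hence $r_1(T_{j-1}\cup B)\le r_1(B\cup R)=|B|+|R|$. Condition (c) with $s=j-1$ says $r_1(T_{j-1}\cup B)=r_1(T_{j-1}\cup B_{\le j})+|B_{\ge j+1}|$. So
$$r_1(T_{j-1})\le r_1(T_{j-1}\cup B_{\le j})=r_1(T_{j-1}\cup B)-|B_{\ge j+1}|\le|B|+|R|-|B_{\ge j+1}|=|B_{\le j}|+|R|.$$
Adding $r_2(U_j)=|B_{\ge j}|$ counts level $j$ twice and gives $|B|+|B_j|+|R|$. $\blacksquare$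

**Guarantee at termination.** When the algorithm stops, $|R|\le|B|/L$. The $L$ levels partition $B$, so some $j$ has $|B_j|\le|B|/L$. By (1) and $L\ge2/\epsilon$,
$$r\ \le\ r_1(V\setminus U_j)+r_2(U_j)\ \le\ \Bigl(1+\frac2L\Bigr)|B|\ \le\ (1+\epsilon)|B| .$$
So $|B|\ge r/(1+\epsilon)\ge(1-\epsilon)r$, and $B\in\mathcal I_1\cap\mathcal I_2$ by (a). The set $U=U_j=\mathrm{span}_2(B_{\ge j})$ is the dual certificate. Since $B_{\ge j}\in\mathcal I_2$ is known, it is computed with one query per element outside $B_{\ge j}$, at most $n$ in all.

## At most $2L^2$ rounds

The purpose here is to bound the number of rounds in terms of $L$ alone, using total price as a potential. Let $\Phi=\sum_{b\in B}\ell(b)$. By (a), $|B|\le r$, so $0\le\Phi\le L|B|\le Lr$.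

A scan with final set $N$ raises $\Phi$ by exactly $|N|$. For $t=0$, it adds $|N|$ elements of level $1$. For $t\ge1$, by Step 1, it replaces $|N|$ elements of level $t$ by $|N|$ elements of level $t+1$. Write $N_t$ for the set $N$ of scan $t$ in a given round. At the end of the round $|R|=\sum_{t\ge1}|N_t|$, again by Step 1. So $\Phi$ rises by at least $|R|$ in the round.

Next, $|B|$ is large from the start. In scan $0$ of the first round $B=R=\emptyset$ and all labels are $0$, so each $v$ is either added to $N$ or lies in $\mathrm{span}_1(N)\cup\mathrm{span}_2(N)$ for the current $N$. Thus after this scan $B$ is a maximal common independent set, and $|B|\ge r/2$ by Fact 3. By Step 1, $|B|$ never decreases. Hence every non-final round has $|R|>|B|/L\ge r/(2L)$.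

Let $r\ge1$. If there are $k\ge1$ non-final rounds, then $k\cdot r/(2L)<Lr$, so $k<2L^2$. With the final round there are at most $2L^2$ rounds, and this is also true for $k=0$. In particular the algorithm stops. If $r=0$, then $B=R=\emptyset$ always, the stopping test $0\le0$ succeeds, and there is one round.

## At most $2nL(L+1)$ queries

Every span test in the algorithm is made against a set already known to be independent: $B\cup R\cup N\in\mathcal I_1$ and $B_{\ge t+1}\cup N\in\mathcal I_2$. So each costs at most one query, and none if the tested element is in the set. Each update test costs one query. We split the queries in two.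

**Charged queries.** The purpose is to pay for progress. When an $\mathcal M_1$-test finds $v\notin\mathrm{span}_1(B\cup R\cup N)$, charge this query and the at most one $\mathcal M_2$-query that follows to the increase of $q(v)$ by one. Since $q(v)$ rises from $0$ to at most $L$, there are at most $2nL$ charged queries in the whole run.

**Uncharged queries.** The purpose is to show that each element has at most one per round. They are of two types: (A) $\mathcal M_1$-queries with outcome $v\in\mathrm{span}_1(B\cup R\cup N)$ for some $v\notin B\cup R\cup N$; and (B) update queries on $b\in B_t$. Fix a round and an element.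

* Suppose it is in $B$ at the start of the round. It stays in $B\cup R$ during the round, so its $\mathcal M_1$-tests are free. It is tested in an update only in the scan $t$ equal to its level; afterwards it keeps that level or is in $R$. So it has at most one query, of type (B).
* Suppose it is not in $B$ at the start but is added during the round, in scan $t$. All its $\mathcal M_1$-queries before that are charged: an outcome of type (A) would leave it spanned for the rest of the round, by Step 2, and it would not be added. Afterwards it lies in $B\cup R$ and needs no $\mathcal M_1$-query. Its level is $t+1$, so it has at most one update query, in scan $t+1$.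
* Suppose it is never in $B$ during the round. Then it has no update query. After one query of type (A) in scan $t$ its label stays $t$, and later scans of the round do not examine it. So it has at most one query of type (A).

With at most $2L^2$ rounds, the total is at most
$$2L^2\cdot n+2nL=2nL(L+1).$$
Since $\epsilon<1$, we have $L<2/\epsilon+1<3/\epsilon$ and $L+1<2/\epsilon+2<4/\epsilon$, so the total is at most $24n/\epsilon^2$. The algorithm is deterministic and never uses $r$. This proves Theorem 1, and the question is answered: **yes**, for the entire range of $r$ and all $\epsilon\in(0,1)$. $\blacksquare$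

## An adversary that forces $n-r$ queries

We now prove Theorem 2. Let $1\le r<n$, let $\epsilon\in(0,1)$, and let $\mathcal M_2$ be the free matroid, so that every $\mathcal M_2$-query is answered "independent".

**The adversary.** The purpose is to reveal at most one element per query. The adversary answers $\mathcal M_1$-queries as follows: $\emptyset$ is independent; every nonempty $S$ is dependent, and if $S$ contains no declared loop, some element of $S$ is declared a loop. Let $U$ be the set of undeclared elements. After $m$ queries $|U|\ge n-m$.

**Consistent instances.** The purpose is to see that the answers are truthful for many matroids. For each $r$-subset $W\subseteq U$, the family $\mathcal I_1=2^W$ is a matroid in which exactly the elements outside $W$ are loops. Each nonempty set queried in $\mathcal M_1$ so far contains a declared loop, which is not in $W$, so the answer "dependent" is correct. The optimum of this instance is exactly $r$.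

**Too few queries.** The purpose is to show that stopping early contradicts the guarantee. Run a deterministic $(1-\epsilon)$-approximation algorithm, told $r$, against the adversary. Suppose it halts after at most $n-r-1$ queries. Then $|U|\ge r+1$. All instances given by $r$-subsets $W\subseteq U$ produce the same answers, so the algorithm has the same output $S$ on all of them. As $|S|\ge(1-\epsilon)r>0$, there is $x\in S$. Since $|U\setminus\{x\}|\ge r$, there is an $r$-subset $W\subseteq U\setminus\{x\}$. For this $W$ the set $S$ is not contained in $W$, so $S\notin\mathcal I_1$, a contradiction.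

So against the adversary the algorithm makes at least $n-r$ queries. After the first $n-r$ of them $|U|\ge r$, so some $r$-subset $W\subseteq U$ gives an instance consistent with all these answers. On that instance, whose optimum is $r$, the algorithm makes at least $n-r$ queries. For constant $\epsilon$ and $1\le r\le n/2$ this is at least $n/2$, while Theorem 1 gives the upper bound $24n/\epsilon^2$; so the query complexity is $\Theta(n)$. $\blacksquare$
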